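# Monotone Lagrangians in $\mathbf C^n$ that do not fiber over the circle

## 1. Two families with free fundamental group

**Theorem A.** Let $n\ge 4$ and let $a\ge 0$, $j\ge 2$ be integers with $n-a$ even, $j$ even and $j\le n-a-2$. (For every $n\ge 4$ one may take $j=2$ and $a\in\{0,1\}$, $a\equiv n \bmod 2$.) Then $\mathbf C^n$ contains a closed, connected, orientable, monotone Lagrangian submanifold $L$ with $\pi_1(L)$ free of rank $r$, where $r=3$ if $a=0$ and $r=2$ if $a\ge 1$. Its minimal Maslov number is $\gcd(n-a,j)$. Neither $L$, nor any connected finite cover of $L$, nor any closed manifold with the same fundamental group fibers over $\mathbf S^1$.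

**Theorem B.** For $n\ge 4$ even and every $g\ge 1$, the manifold $\#^{g}(\mathbf S^2\times\mathbf S^{n-2})\,\#^{\,g+1}(\mathbf S^1\times\mathbf S^{n-1})$ has a monotone Lagrangian embedding in $\mathbf C^n$. Neither it nor any connected finite cover of it fibers over $\mathbf S^1$. An example is $(\mathbf S^2\times\mathbf S^2)\#2(\mathbf S^1\times\mathbf S^3)\subset\mathbf C^4$.

Let us unpack this. Give $\mathbf C^n$ its standard symplectic structure $\omega$. A submanifold $L$ is *Lagrangian* if $\dim L=n$ and $\omega|_L=0$. A nonempty connected Lagrangian $L$ carries two homomorphisms: the symplectic area $I_\omega:\pi_2(\mathbf C^n,L)\to\mathbf R$ and the Maslov index $I_\mu:\pi_2(\mathbf C^n,L)\to\mathbf Z$, both recalled in Section 2. It is *monotone* if $I_\omega=\kappa I_\mu$ for some constant $\kappa>0$. The *minimal Maslov number* is the positive generator of the image of $I_\mu$.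

We say that $L$ *fibers over* $\mathbf S^1$ if it is the total space of a smooth, locally trivial bundle $L\to\mathbf S^1$ with closed fibre; equivalently, $L$ is the mapping torus of a diffeomorphism of a closed manifold. Mihai Damian, in "On the topology of monotone Lagrangian submanifolds", arXiv:1206.2676 (2012), asks, as an open question in general: *does every closed, connected, orientable, monotone Lagrangian $L\subset\mathbf C^n$ fiber over $\mathbf S^1$?* Theorem A answers no in every dimension $n\ge 4$.

Some instances of Theorem A. For $n=4$ the only choice is $a=0$, $j=2$ or larger values excluded by $j\le n-a-2$; so $\pi_1(L)\cong F_3$ and the minimal Maslov number is $2$. For $n=5$, $a=1$, $j=2$ we get $F_2$ and again $2$. For $n=8$, $a=0$, $j=4$ we get $F_3$ and $4$.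

The proof has two independent halves. One is pure topology: a free group of rank at least $2$ is not the fundamental group of a closed manifold that fibers over the circle (Section 3). The other is a construction (Sections 4 to 8). It turns a function $h$ on a domain $D\subset\mathbf R^n$ into a Lagrangian whose areas are read off from the critical *values* of $h$ and whose Maslov indices are read off from the *indices* of its critical points. One then arranges that values equal indices.

## 2. Area and Maslov index of a loop

Write $z=x+iy$, $\lambda=\sum y_l\,dx_l$, $\omega=\sum dx_l\wedge dy_l=-d\lambda$, so that $\omega(z,z')=\operatorname{Im}\sum\bar z_lz'_l$. We identify $\mathbf C^n$ with $T^*\mathbf R^n$; the fibre coordinate is $y$.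

Since $\mathbf C^n$ is contractible, $\pi_2(\mathbf C^n,L)\cong\pi_1(L)$, by restricting a disc to its boundary loop $\gamma$. By Stokes,
$$I_\omega=-\oint_\gamma\lambda .\tag{1}$$
As $d\lambda|_L=-\omega|_L=0$, this depends only on the free homotopy class of $\gamma$ in $L$.

A Lagrangian plane can be written $U\mathbf R^n$ with $U$ unitary, and $\det^2U$ does not depend on the choice of $U$, because two choices differ by an element of $O(n)$. The *Maslov index* of a loop of Lagrangian planes is the degree of $\det^2$ along it. Thus $e^{i\theta}\mathbf R\subset\mathbf C$, $0\le\theta\le\pi$, has index $+1$. For a loop $\gamma$ in $L$, $I_\mu=\mu(\gamma)$ is the Maslov index of the loop $T_{\gamma(t)}L$. Transporting an orientation of $TL$ along $\gamma$ amounts to following one of the two square roots $\pm\det U$ of $\det^2U$ continuously; it comes back to itself exactly when the degree is even. So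
$$w_1(L)(\gamma)=\mu(\gamma)\bmod 2,\tag{2}$$
and $L$ is orientable exactly when all its Maslov indices are even.

**Example 1.** For the unit circle in $\mathbf C$, the loop $e^{it}$, $0\le t\le 2\pi$, has area $\pi$ and tangent line $ie^{it}\mathbf R$, so its Maslov index is $2$. It is monotone with $\kappa=\pi/2$. In $\mathbf C^2$, the product of circles of radii $1$ and $2$ has two loops with areas $\pi$ and $4\pi$ and the same Maslov index $2$. So this torus is Lagrangian but not monotone.

**Example 2.** Let $n\ge 3$ and $L=\{e^{i\theta}u:\theta\in\mathbf R,\ u\in\mathbf S^{n-1}\}$. The tangent space at $e^{i\theta}u$ is $e^{i\theta}u^\perp\oplus ie^{i\theta}\mathbf Ru$. It is Lagrangian: for $p,q\in u^\perp$, $\omega(e^{i\theta}p,e^{i\theta}q)=\operatorname{Im}\langle p,q\rangle=0$ and $\omega(e^{i\theta}p,ie^{i\theta}u)=\langle p,u\rangle=0$. The only coincidences are $(\theta,u)\sim(\theta+\pi,-u)$ and their iterates, so $L$ is a bundle over $\mathbf R/\pi\mathbf Z$ with fibre $\mathbf S^{n-1}$ and antipodal monodromy. Hence $\pi_1(L)\cong\mathbf Z$, generated by a loop in which $\theta$ runs from $0$ to $\pi$ and $u$ from $u_0$ to $-u_0$. On it $x=\cos\theta\,u$,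 $y=\sin\theta\,u$ and $\langle u,du\rangle=0$, so $\lambda=-\sin^2\theta\,d\theta$ and the area is $\pi/2$. The tangent plane is $O(t)\,e^{i\theta}\operatorname{diag}(1,\dots,1,i)\mathbf R^n$ with $O(t)\in SO(n)$, so $\det^2=-e^{2in\theta}$ and the Maslov index is $n$. Thus $L$ is monotone with $\kappa=\pi/(2n)$. For even $n$ the antipodal map lies in the connected group $SO(n)$, so $L\cong\mathbf S^1\times\mathbf S^{n-1}$, which fibers.

## 3. Euler characteristic versus fundamental group

A mapping torus has Euler characteristic $0$. So a first attempt at a counterexample is to look for $L$ with $\chi(L)\ne 0$. This cannot work. Multiplication by $i$ identifies $TL$ with the normal bundle of $L$, so the self-intersection number of a closed orientable $L$ is $\pm\chi(L)$. A translation moves $L$ off itself, so this number is $0$. Hence $\chi(L)=0$ always. (For the manifolds of Theorem B one can check it directly: with $n$ even, $\chi(\mathbf S^2\times\mathbf S^{n-2})=4$, $\chi(\mathbf S^1\times\mathbf S^{n-1})=0$, each of the $2g$ connected sums subtracts $2$, and $4g-4g=0$.)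

**Remark (low dimensions; not used below).** For $n=1$, $L$ is a circle. For $n=2$, $\chi(L)=0$ makes $L$ a torus. In both cases $L$ fibers. For $n=3$ we quote, without proof, a published theorem of Evans–Kędra (*Remarks on monotone Lagrangians in $\mathbf C^n$*): a closed orientable 3-manifold with a monotone Lagrangian embedding in $\mathbf C^3$ is a product $\mathbf S^1\times\Sigma$. Given this theorem, the answer to the question is "yes" for $1\le n\le 3$ and, by Theorem A, "no" for each $n\ge 4$.

The obstruction that does work sits in $\pi_1$: the kernel of the map to $\mathbf Z$ induced by a fibration over the circle is finitely generated. In $F_2=\langle x,y\rangle$, with $x\mapsto 1$, $y\mapsto 0$, the kernel is free on the infinitely many elements $x^kyx^{-k}$. In $\mathbf Z^2$ the corresponding kernel is $\mathbf Z$, in agreement with the fact that the torus fibers.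

**Lemma 1.** A closed connected manifold $L$ with $\pi_1(L)\cong F_r$, $r\ge 2$, does not fiber over $\mathbf S^1$, and neither does any connected finite cover of it.

*Proof.* Suppose $L\to\mathbf S^1$ is a bundle with closed fibre $F$, and let $F_0$ be the component of $F$ containing the base point. Consider the exact sequence
$$\pi_1(F_0)\to\pi_1(L)\xrightarrow{\ \phi\ }\mathbf Z\to\pi_0(F).$$
The group $\mathbf Z=\pi_1(\mathbf S^1)$ acts on the finite set $\pi_0(F)$, and $\operatorname{im}\phi$ is the stabilizer of $F_0$. So $\operatorname{im}\phi$ has finite index, and $\phi\ne 0$. Moreover $\ker\phi$ is the image of $\pi_1(F_0)$, which is finitely generated since $F_0$ is a closed manifold.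

Replace $\mathbf Z$ by $\operatorname{im}\phi\cong\mathbf Z$, so that $\phi$ is onto. Replacing a basis element $x_k$ by $x_kx_l^{\pm1}$ with $l\neq k$, inverting it, or swapping two elements (Nielsen moves) gives another basis. On the integers $\phi(x_1),\dots,\phi(x_r)$ these moves perform the Euclidean algorithm, and the gcd is $1$. So there is a basis $t,b_1,\dots,b_{r-1}$ of $F_r$ with $\phi(t)=1$ and $\phi(b_l)=0$. View $F_r$ as $\pi_1$ of a wedge of $r$ circles. The covering corresponding to $\ker\phi$ is a line (the lift of $t$) with $r-1$ loops attached at each integer point. Its $H_1$, which is $(\ker\phi)_{ab}$, has infinite rank because $r\ge 2$. This contradicts finite generation of $\ker\phi$.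

A subgroup of finite index $d$ in $F_r$ is free of rank $1+d(r-1)\ge 2$. So a connected finite cover is again a closed connected manifold of the type just treated. $\blacksquare$

What remains is to *build* closed orientable monotone Lagrangians with $\pi_1\cong F_r$, $r\ge 2$.

## 4. The Maslov index relative to the vertical plane

We shall cut loops into arcs, so we need a Maslov index for arcs. Let $V=i\mathbf R^n$ be the vertical plane and $\mathcal L_V$ the set of Lagrangian planes transverse to $V$. Its elements are the graphs $y=Ax$ with $A$ symmetric, so $\mathcal L_V$ is contractible.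

**Definition.** For a path $\Lambda(t)$ of Lagrangian planes with endpoints in $\mathcal L_V$, $\mu_V(\Lambda)$ is the Maslov index of the loop obtained by closing $\Lambda$ up by a path inside $\mathcal L_V$.

Since $\mathcal L_V$ is contractible, the closing path does not matter. Three facts follow.

**(M1)** $\mu_V$ is invariant under homotopies keeping the endpoints in $\mathcal L_V$, additive under concatenation, zero for paths inside $\mathcal L_V$, and equal to the Maslov index for loops based in $\mathcal L_V$. All of this is immediate from contractibility.

**(M2)** $\mu_V$ is additive under direct sums $V=V'\oplus V''$. In $\mathbf C$, the path $e^{i\theta(t)}\mathbf R$ has $\mu_V$ equal to the signed number of crossings of $\theta$ through $\frac\pi2+\pi\mathbf Z$, increasing crossings counted $+1$. Indeed, if $\theta$ starts in $(-\frac\pi2,\frac\pi2)+\pi l_0$ and ends in $(-\frac\pi2,\frac\pi2)+\pi l_1$, closing up inside $\mathcal L_V$ brings the angle to its initial value plus $\pi(l_1-l_0)$, so the index is $l_1-l_0$. For instance, $\theta$ decreasing from $3\pi/4$ to $\pi/4$ gives $-1$.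

**(M3)** If $A(t)$ is a path of linear symplectic maps preserving $V$, then $\mu_V(A(t)\Lambda(t))=\mu_V(\Lambda(t))$. Such maps preserve $\mathcal L_V$, so the homotopy $A(\varsigma t)\Lambda(t)$, $\varsigma\in[0,1]$, keeps endpoints in $\mathcal L_V$ and reduces the claim to a constant $A$. A constant $A$ carries a closing path inside $\mathcal L_V$ to another one, and it preserves Maslov indices of loops because $Sp(2n)$ is connected.

A diffeomorphism between open subsets of manifolds lifts to cotangent bundles, preserving $\lambda$ and the vertical distribution. So by (M3) $\mu_V$ may be computed in any cotangent-lifted local coordinates of the base, and so may $\int\lambda$. We use this constantly.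

## 5. From a function on a domain to an immersed double

**A picture for $n=1$.** On $D=[-1,1]$ let $h=(1-x^2)^{3/2}$. The graphs $y=\pm h'(x)=\mp3x\sqrt{1-x^2}$ together form the figure eight $y^2=9x^2(1-x^2)$, which is smooth at $x=\pm1$ and crosses itself over the critical point $0$. Cut out the crossing, and join the two upper ends by an arc above the axis and the two lower ends by an arc below it. The result is one embedded circle, of Maslov index $2$ when run counterclockwise. The part of the figure eight's interior above the axis has area $\int_{-1}^1|h'|\,dx=2h(0)=2$, and so does the part below. If each arc adds area $\eta$, the circle has area $4+2\eta=(2h(0)+\eta)\cdot 2$. So the area is governed by the critical *value*. We shall do the same in dimension $n$, where the Maslov index will be governed by the *index* of the critical point.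

**Data.** Let $D\subset\mathbf R^n$ be a compact connected domain with smooth nonempty boundary, and $h:D\to[0,\infty)$ continuous, smooth and positive on $\operatorname{int}D$, such that:

* (H1) Near $\partial D$, $h=\rho^{3/2}$ with $\rho$ smooth, $\rho=0$ and $d\rho\ne 0$ on $\partial D$.
* (H2) The critical set of $h$ in $\operatorname{int}D$ is a disjoint union of closed connected manifolds $C_1,\dots,C_r$. For some $\delta>0$ there are open embeddings $\varphi_i:C_i\times B^{m_i}(2\delta)\to\operatorname{int}D$ with disjoint images, $\varphi_i(q,0)=q$, $\dim C_i+m_i=n$, and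
$$h\circ\varphi_i(q,w)=k_i+\tfrac12\big(|w_+|^2-|w_-|^2\big),\qquad w=(w_-,w_+)\in\mathbf R^{k_i}\times\mathbf R^{m_i-k_i}.$$
* (H3) Each $k_i$ is even and $\ge 2$.

So $k_i$ is at once the critical value on $C_i$ and the number of negative normal directions, the *normal index* of $C_i$. A point $C_i$ is allowed; then (H2) says that $h$ has a nondegenerate critical point of index $k_i$ and value $k_i$. Note $r\ge1$, because $h$ is positive inside and zero on $\partial D$, so it has an interior maximum.

**Proposition.** From these data one obtains a closed connected orientable monotone Lagrangian $L\subset\mathbf C^n$ with minimal Maslov number $\gcd(k_1,\dots,k_r)$. If moreover $D$ is simply connected, $\partial D$ is connected and all $m_i\ge 3$, then $\pi_1(L)$ is free of rank $r$.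

The proof occupies Sections 5 to 8.

**Step 1: an immersed double.** The purpose of this step is to produce a closed immersed Lagrangian, exact, whose self-intersections lie exactly over the critical set. Put
$$S_\pm=\{(x,\pm dh(x)):x\in\operatorname{int}D\},\qquad S=S_+\cup S_-\cup\partial D,$$
with $\partial D$ in the zero section. Choose collar coordinates $(b,\rho)$ near $\partial D$. There $dh=\frac32\rho^{1/2}d\rho$, so $S$ is parametrized by
$$(b,s)\mapsto\big(\rho=s^2,\ p_\rho=\tfrac32s,\ b,\ p_b=0\big),\qquad S_\pm=\{\pm s>0\}.\tag{3}$$
This explains the exponent $3/2$: in the $(\rho,p_\rho)$-plane the two sheets fit into the smooth parabola $p_\rho^2=\frac94\rho$. The map (3) is a smooth embedding, since $\partial_sp_\rho\ne 0$ and $s$ is read off from $p_\rho$. It is Lagrangian, with $\lambda|_S=\frac32s\cdot2s\,ds=d(s^3)$.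

Hence $S$ is the image of a Lagrangian immersion of the closed manifold $\Sigma=D\cup_{\partial D}D$, with smooth structure given in the collar by $(b,s)$, $\rho=s^2$. This structure is diffeomorphic to the usual one on the double, in which the collar coordinate is $\pm\rho$: on each copy of $D$ reparametrize the collar by a homeomorphism $\rho\mapsto\kappa(\rho)$ which equals $\sqrt\rho$ near $0$, is a diffeomorphism for $\rho>0$, and is the identity away from $0$.

We have $S_+\cap S_-=\{(x,0):dh(x)=0\}$. So the immersion is injective away from the two copies $C_i^\pm\subset\Sigma$ of the $C_i$. Put $f=\pm h$ on the $S_\pm$ copies and $f=0$ on $\partial D$. In the collar $f=s^3$, so $f$ is smooth on $\Sigma$, and $\lambda=df$ on $\Sigma$.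

## 6. Lagrangian handles

**Step 2: removing the self-intersections.** The purpose of this step is to replace a neighbourhood of each self-intersection $C_i$ by an embedded tube $C_i\times\mathbf S^{m_i-1}\times[-\delta,\delta]$ which agrees with the two sheets at its ends, and to keep control of the area that the tube adds. In the coordinates of (H2) the sheets are $v=\pm(-w_-,w_+)$ with $p=0$, where $(q,p,w,v)$ are cotangent-lifted coordinates.

*The profile.* Let $\chi\ge 0$ be smooth, even, supported in $[-1,1]$, of integral $1$, and $\sigma_1=|\cdot|*\chi$. Then $\sigma_1$ is smooth, even, convex. For $|r|\ge1$, $\sigma_1(r)=|r|$, because $\chi$ has mean zero. By convexity of $|\cdot|$, $\sigma_1(r)\ge|r|$. Being even and convex, $\sigma_1\ge\sigma_1(0)=\int|t|\chi(t)\,dt>0$, and $\sigma_1\le\sigma_1(1)=1$ on $[-1,1]$. Put $\eta_0=\int(\sigma_1(r)-|r|)\,dr>0$. For $0<s\le\delta/2$ let $\sigma(r)=s\,\sigma_1(r/s)>0$. Then $\sigma(r)=|r|$ for $|r|\ge\delta/2$. For $|r|<\delta$,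
$$|r|\le\sigma(r)<\delta,\tag{4}$$
because $\sigma\le s<\delta$ on $|r|\le s$ and $\sigma=|r|$ otherwise. Also
$$\int_{-\delta}^{\delta}\sigma\,dr=\delta^2+\eta,\qquad\eta=s^2\eta_0.\tag{5}$$

*The handle.* Write $\zeta(r)=r+i\sigma(r)$, a curve in the upper half plane. For $m=m_i$, $k=k_i$ and $z=w+iv\in\mathbf C^k\times\mathbf C^{m-k}$ set
$$H=\{(z_-,z_+)=(\zeta(r)u_-,\,i\zeta(r)u_+):|r|<2\delta,\ u=(u_-,u_+)\in\mathbf S^{m-1}\}.$$
When $k=m$ this is Example 2 with the circle replaced by the arc $\zeta$. We check four things.

* *Injective immersion.* Multiply $z_+$ by $-i$; the point becomes $\zeta(r)u$. If $\zeta(r)u=\zeta(r')u'$ with $u,u'$ real unit vectors, then $\zeta(r)/\zeta(r')$ is real of modulus $1$, so $\zeta(r)=\pm\zeta(r')$. Both lie in the upper half plane, so $\zeta(r)=\zeta(r')$, hence $r=r'$ and $u=u'$. Up to the unitary map $\operatorname{diag}(1,i)$ the image of the differential is $\zeta u^\perp\oplus\zeta'(r)\mathbf Ru$, which has dimension $m$ since $\zeta\ne 0$ and $\zeta'=1+i\sigma'\ne 0$.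
* *Lagrangian.* For $a,b\in u^\perp$, $\omega(\zeta a,\zeta b)=\operatorname{Im}(|\zeta|^2)\langle a,b\rangle=0$ and $\omega(\zeta a,\zeta'u)=\operatorname{Im}(\bar\zeta\zeta')\langle a,u\rangle=0$. The map $\operatorname{diag}(1,i)$ preserves $\omega$.
* *Ends.* For $r\le-\delta/2$, $\zeta=r(1-i)$ and $i\zeta=r(1+i)$, so $w=(ru_-,ru_+)$ and $v=(-w_-,w_+)$. This is exactly the part $\delta/2\le|w|<2\delta$ of the sheet $v=+dh$. For $r\ge\delta/2$, $\zeta=r(1+i)$ and $i\zeta=r(-1+i)$, so $w=(ru_-,-ru_+)$ and $v=(w_-,-w_+)$. This is the corresponding part of the sheet $v=-dh$.
* *Position.* In general $w=(ru_-,-\sigma u_+)$. So for $|r|<\delta$, by (4), $|w|^2=r^2|u_-|^2+\sigma^2|u_+|^2\le\sigma^2<\delta^2$. For $|r|\ge\delta/2$, $|w|=|r|$.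

By the position statement $|w|\to 2\delta$ as $|r|\to 2\delta$. So the parametrization is proper into $T^*B^m(2\delta)$, and $H$ is a closed embedded submanifold of $T^*B^m(2\delta)$.

*Gluing.* Let $U_i=\varphi_i(C_i\times B(2\delta))$ and $U_0=\mathbf R^n\setminus\bigcup_i\varphi_i(C_i\times\overline B(\delta))$. These open sets cover $\mathbf R^n$, and $U_1,\dots,U_r$ are disjoint. In the coordinates $(q,p,w,v)$ over $U_i$, define $L$ by
$$L\cap T^*U_0=S\cap T^*U_0,\qquad L\cap T^*U_i=\{p=0\}\times H_i\cong C_i\times H_i .$$
Over $U_0\cap U_i=\{\delta<|w|<2\delta\}$ the definitions agree, because points of $H_i$ with $|r|<\delta$ lie over $|w|<\delta$, while those with $|r|\ge\delta$ form exactly the two sheets over $\delta\le|w|<2\delta$. Over $U_0$, $S$ is the image of an injective Lagrangian immersion, which is proper since $\Sigma$ is compact. Over $U_i$, $C_i\times H_i$ is a closed embedded Lagrangian. Hence $L$ is a closed subset of $\mathbf C^n$ and an embedded Lagrangian submanifold. It is bounded, so it is compact.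

As a manifold,
$$L=L_0\cup\bigcup_i\big(C_i\times\mathbf S^{m_i-1}\times[-\delta,\delta]\big),\tag{6}$$
where $L_0$ is $\Sigma$ minus the open tubular neighbourhoods $|w|<\delta$ of the $C_i^\pm$. The end $r=-\delta$ of the $i$-th tube is attached around $C_i^+$, the end $r=\delta$ around $C_i^-$. Since $m_i\ge k_i\ge 2$ and $\Sigma$ is connected, $L_0$, $L$ and every $C_i\times\mathbf S^{m_i-1}$ are connected.

Finally fix a small $\tau>0$ and choose $s=s_i\le\delta/2$ in the $i$-th handle so that
$$\eta_i=s_i^2\eta_0=\tau k_i.\tag{7}$$

## 7. Critical value equals normal index

**Step 3a: reduction to standard loops.** The purpose of this step is to show that every loop in $L$ is freely homotopic to a concatenation of pieces on which area and Maslov index are easy.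

A *straight crossing* of handle $i$ is the path $r\in[-\delta,\delta]$ with $q$ fixed and $u=e_1$, the first $w_-$-direction (it exists since $k_i\ge 2$). It goes from $S_+$ to $S_-$. A *straight crossing* of $\partial D$ is a path $s\in[-s_0,s_0]$ in (3) with $b$ fixed, for a small $s_0$. In particular $\{\rho\le s_0^2\}$ is to be a collar in which (H1) holds, disjoint from the compact sets $\varphi_i(C_i\times\overline B(\delta))$.

Let $P_\pm$ be the part of $S_\pm$ over $D$ minus the open collar $\{\rho<s_0^2\}$ and minus all $\varphi_i(C_i\times B(\delta))$. Then $L$ is the union of $P_+$, $P_-$, the tubes $C_i\times\mathbf S^{m_i-1}\times[-\delta,\delta]$, and the tubes $E\times[-s_0,s_0]$ with $E$ a component of $\partial D$. These pieces meet only along ends of tubes. A loop transverse to the ends splits into finitely many arcs, each in one piece. (A loop lying in a single tube is first homotoped into an end of it.) Consider an arc $(e(t),r(t))$ in a tube $E\times I$, with $E$ connected and the endpoints of the arc on the ends.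

* If both endpoints lie on the same end, push the $I$-coordinate to that end: the arc is homotopic rel endpoints into the end, hence into $P_+$ or $P_-$.
* Otherwise, pick any $e_*\in E$ and a path $c$ in $E$ from the initial value of $e$ to $e_*$. Then the arc is homotopic rel endpoints to $c$ in the first end, then the crossing $\{e_*\}\times I$, then $c^{-1}\cdot e$ in the other end. Indeed, the $E$-coordinate of this path is $c\cdot\mathrm{const}\cdot c^{-1}\cdot e$, homotopic to $e$, and the $I$-coordinate runs from one end to the other, as $r(t)$ does.

For handles take $e_*=(q,e_1)$. So every loop in $L$ is freely homotopic to a concatenation of paths in $P_\pm$, straight crossings of handles, and straight crossings of $\partial D$, the crossings in either direction.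

Let $\nu_i$ be the net number of crossings of handle $i$ from $S_+$ to $S_-$, and $\nu_\partial$ the net number of crossings of $\partial D$ from $S_-$ to $S_+$. Because the loop closes up,
$$\nu_\partial=\sum_i\nu_i.\tag{8}$$

**Step 3b: area.** The aim is $\oint\lambda$ in terms of the $\nu_i$. On a straight crossing of handle $i$ we have $w=re_1$, $v=\sigma e_1$, $p=0$. So by (5) $\int\lambda=\int_{-\delta}^\delta\sigma\,dr=\delta^2+\eta_i$. At its two ends $h=k_i-\delta^2/2$, so $f$ changes from $k_i-\delta^2/2$ to $-(k_i-\delta^2/2)$, that is, by $-(2k_i-\delta^2)$. On all other pieces $\lambda=df$. The total change of $f$ around the loop is zero, so the other pieces contribute $\sum_i\nu_i(2k_i-\delta^2)$. Hence, with (7),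
$$\oint\lambda=\sum_i\nu_i(\delta^2+\eta_i+2k_i-\delta^2)=\sum_i\nu_i(2k_i+\eta_i)=(2+\tau)\sum_i\nu_ik_i.\tag{9}$$
In the middle expression the $k_i$ is the critical value of $h$.

**Step 3c: Maslov index.** The aim is $\mu$ in terms of the same $\nu_i$. At all break points $TL$ is a graph over the base, so it lies in $\mathcal L_V$, and by (M1) we may add up the $\mu_V$ of the pieces. On $P_\pm$ the tangent planes are graphs, so paths inside $P_\pm$ contribute $0$.

* At a straight crossing of handle $i$ the tangent plane is
$$T_qC_i\ \oplus\ \zeta'(r)\mathbf R\ \oplus\ (\zeta(r)\mathbf R)^{k_i-1}\ \oplus\ (i\zeta(r)\mathbf R)^{m_i-k_i}.$$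
Use (M2) on each summand. $T_qC_i$ is horizontal and contributes $0$. Since $\operatorname{Re}\zeta'=1>0$, the second summand contributes $0$. The argument of $\zeta$ goes from $3\pi/4$ to $\pi/4$ inside $(0,\pi)$, with net crossing $-1$ through $\pi/2$, so the third summand contributes $-(k_i-1)$. The argument of $i\zeta$ stays in $(\pi/2,3\pi/2)$, so the fourth contributes $0$.
* A straight crossing of $\partial D$ from $S_-$ to $S_+$ has tangent plane spanned by the horizontal $b$-directions and by $\partial_s=(2s,\frac32)$ in the $(\rho,p_\rho)$-plane. As $s$ increases through $0$ the angle of this vector decreases through $\pi/2$, contributing $-1$.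

Therefore, with (8),
$$\mu=-\sum_i\nu_i(k_i-1)-\nu_\partial=-\sum_i\nu_ik_i.\tag{10}$$
Here $k_i$ is the normal index of $C_i$; the missing $1$ for each handle is supplied by the compulsory return through $\partial D$.

**Step 3d: conclusion.** By (1), (9) and (10),
$$I_\omega=(2+\tau)\,I_\mu,$$
so $L$ is monotone. All Maslov indices are even by (H3), so $L$ is orientable by (2). Since $L_0$ is connected, for each $i$ there is a loop that crosses handle $i$ once from $S_-$ to $S_+$ and returns inside $L_0$; it has $\nu_i=-1$, all other $\nu_l=0$, and index $k_i$. With (10), the Maslov indices form $\gcd(k_1,\dots,k_r)\mathbf Z$. This proves the first half of the Proposition.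

## 8. The fundamental group of $L$

**Step 4.** The purpose of this step is the second half of the Proposition. Assume $D$ simply connected, $\partial D$ connected and all $m_i\ge 3$.

By van Kampen, $\Sigma=D\cup_{\partial D}D$ is simply connected. By general position, removing closed submanifolds of codimension $m_i\ge 3$ keeps it connected and simply connected: loops, and discs bounding them, can be pushed off. So $\pi_1(L_0)=1$.

Recall a standard consequence of van Kampen: attaching a tube $E\times[-1,1]$, $E$ connected, along $E\times\{\pm1\}$ to a connected space $X$ replaces $\pi_1(X)$ by $\pi_1(X)*\langle t\rangle$ modulo the relations $t\,i_-(\gamma)\,t^{-1}=i_+(\gamma)$, $\gamma\in\pi_1(E)$, where $i_\pm$ are induced by the two ends. Attach the tubes in (6) one after another. Both ends of each tube lie in $L_0$, so $i_\pm$ factor through $\pi_1(L_0)=1$ and all relations are vacuous. Each of the $r$ tubes adds one free generator, and $\pi_1(L)\cong F_r$. The Proposition is proved. $\blacksquare$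

## 9. What happens on a ball

By the Proposition and Lemma 1 we need $r\ge 2$ critical manifolds. The first thing to try is a ball $D$ and a function $h$ with isolated nondegenerate critical points.

With a single maximum and $n$ even, $r=1$ and $\pi_1(L)\cong\mathbf Z$ for $n\ge 4$. If $h$ is radial, for example $h=n(1-|x|^2)^{3/2}$, the function written by the Morse lemma in a radial coordinate $w$, then $L=\{zu:z\in\Gamma,\ u\in\mathbf S^{n-1}\}$ with $\Gamma\subset\mathbf C$ a closed curve symmetric under $z\mapsto-z$. This is Example 2 with $\Gamma$ instead of the unit circle, a copy of $\mathbf S^1\times\mathbf S^{n-1}$. It fibers.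

So we want more critical points, and here the attempt stops. The function $-h$, restricted to a slightly smaller copy $\{h\ge\epsilon\}$ of $D$, is a Morse function with the boundary as its regular top level, and its critical points have indices $n-k_i$. Hence
$$\chi(D)=\sum_i(-1)^{n-k_i}.\tag{11}$$
If $n$ is even and (H3) holds, every term is $+1$ and the number of critical points is exactly $\chi(D)$, which is $1$ for a ball. Any further critical points on the ball bring in some odd $k_i$. Then (10) gives a loop of odd Maslov index, and $L$ is not orientable. If $n$ is odd, isolated critical points are excluded for every $D$: the maximum has index $n$, which is odd.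

This tells us what to change. For $n$ even we may use a domain with $\chi(D)\ge2$ whose topology carries even critical points. For $n$ odd the maximum should be taken along a manifold $C$ of odd dimension, so that its normal index $n-\dim C$ is even; this is why (H2) allows $C_i$ of positive dimension. In both cases the critical values can then be adjusted to the indices by composing $h$ with an increasing function of one variable.

**Lemma 2.** Let $t_0<t_1<t_2$ and $0<v_1<v_2$ be real numbers. For some $\alpha>0$ there is a smooth $\psi$ on a neighbourhood of $(t_0,t_2]$ in $(t_0,\infty)$ with $\psi'>0$, $\psi(t)=(t-t_0)^{3/2}$ near $t_0$, and $\psi(t)=v_l+\alpha(t-t_l)$ near $t_l$ for $l=1,2$.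

*Proof.* Let $\alpha,\kappa>0$ be small and impose the formulas for $t_0<t\le t_0+\kappa$, $|t-t_1|\le\kappa$ and $|t-t_2|\le\kappa$. On the two remaining intervals $\psi$ must increase by $v_1-\alpha\kappa-\kappa^{3/2}>0$ and $v_2-v_1-2\alpha\kappa>0$ respectively. A positive smooth function on a compact interval with prescribed positive germs at the endpoints can have any prescribed positive integral: make it positive with sufficiently small integral, then add a nonnegative bump function. Take such functions as $\psi'$ on the remaining intervals. $\blacksquare$

## 10. Functions on $\mathbf S^{n-j}\times D^j$ and the proof of Theorem A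

Let $n,a,j$ be as in Theorem A and put $b=n-a-j-1$. Since $n-a-j$ is even and $\ge 2$, $b$ is odd and $\ge 1$.

**Step A1: the domain.** We need a simply connected $D$ with connected boundary and a function with two kinds of critical manifold. Write $x=(\xi,\eta,v)\in\mathbf R^{a+1}\times\mathbf R^{b+1}\times\mathbf R^{j-1}=\mathbf R^n$ and $R=\sqrt{|\xi|^2+|\eta|^2}$. Let $\varepsilon=\frac18$, $c=\frac12$ and
$$g=-(R-1)^2-|v|^2+\varepsilon\,\frac{|\xi|^2-|\eta|^2}{R^2}\quad(R>0),\qquad D=\{R>0,\ g\ge-c\}.$$
On $D$, $(R-1)^2+|v|^2\le c+\varepsilon=\frac58<1$, so $R$ is bounded away from $0$ and $D$ is compact. Use coordinates $(R,v,\Theta)$ with $\Theta=(\xi,\eta)/R\in\mathbf S^{a+b+1}=\mathbf S^{n-j}$. The slice of $D$ at $\Theta$ is the closed round $j$-ball centred at $(R,v)=(1,0)$ with squared radius $c+\varepsilon(|\Theta_\xi|^2-|\Theta_\eta|^2)\in[\frac38,\frac58]$, which depends smoothly on $\Theta$. So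
$$D\cong\mathbf S^{n-j}\times D^j,\qquad\partial D\cong\mathbf S^{n-j}\times\mathbf S^{j-1}.$$
Since $n-j\ge a+2\ge 2$ and $j\ge 2$, $D$ is simply connected and $\partial D$ is connected.

**Step A2: the critical manifolds.** We locate them and find their indices. In the coordinates $(R,v,\Theta)$ the critical points of $g$ are those with $R=1$, $v=0$ and $\Theta$ critical for $|\Theta_\xi|^2-|\Theta_\eta|^2$ on the sphere. They form two sets: $\mathbf S^a=\{\eta=0\}$, with value $\varepsilon$, and $\mathbf S^b=\{\xi=0\}$, with value $-\varepsilon$. In particular $-c$ is a regular value, so $\partial D$ is smooth. Write $R=1+\varrho$.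

* Near $\mathbf S^a$: $\Theta=(\sqrt{1-|\theta|^2}\,q,\theta)$ with $q\in\mathbf S^a$, $\theta\in\mathbf R^{b+1}$, and $g=\varepsilon-\varrho^2-|v|^2-2\varepsilon|\theta|^2$. All normal directions are negative: $m=k=1+(j-1)+(b+1)=n-a\ge 4$.
* Near $\mathbf S^b$: $\Theta=(\theta',\sqrt{1-|\theta'|^2}\,e)$ with $e\in\mathbf S^b$, $\theta'\in\mathbf R^{a+1}$, and $g=-\varepsilon-\varrho^2-|v|^2+2\varepsilon|\theta'|^2$. Here $k=1+(j-1)=j$ and $m=j+a+1\ge 3$.

**Step A3: making values equal to indices.** Apply Lemma 2 with $t_0=-c$, $t_1=-\varepsilon$, $t_2=\varepsilon$, $v_1=j$, $v_2=n-a$; this is allowed since $0<j<n-a$. Let $h=\psi\circ g$ on $\operatorname{int}D$ and $h=0$ on $\partial D$. Then $h$ is continuous, is smooth and positive on $\operatorname{int}D$, and has the same critical points as $g$. (H1) holds with $\rho=g+c$. Near $\mathbf S^a$ and $\mathbf S^b$ respectively,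
$$h=n-a-\alpha\big(\varrho^2+|v|^2+2\varepsilon|\theta|^2\big),\qquad h=j-\alpha\big(\varrho^2+|v|^2\big)+2\alpha\varepsilon|\theta'|^2 .$$
After rescaling $\varrho$ and $v$ by $\sqrt{2\alpha}$ and $\theta$, $\theta'$ by $\sqrt{4\alpha\varepsilon}$, (H2) holds for small $\delta$, with critical values $n-a$ and $j$ equal to the normal indices. Both are even and $\ge 2$, so (H3) holds.

**Step A4: conclusion.** Since $b\ge1$, $\mathbf S^b$ is connected. If $a=0$, $\mathbf S^a$ is two points (two maxima) and $r=3$. If $a\ge 1$, $\mathbf S^a$ is connected and $r=2$. All $m_i\ge 3$. The Proposition gives $L$ closed, connected, orientable, monotone, with $\pi_1(L)\cong F_r$ and minimal Maslov number $\gcd(n-a,j)$. By Lemma 1, neither $L$, nor a connected finite cover of $L$, nor a closed manifold with the same fundamental group fibers over $\mathbf S^1$. $\blacksquare$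

For every $n\ge 4$ the parameters $j=2$, $a\in\{0,1\}$, $a\equiv n\bmod 2$ are allowed: $n-a$ is even and at least $4$, so $j\le n-a-2$.

## 11. Boundary sums of $\mathbf S^{n-2}\times D^2$ and the proof of Theorem B

Let $n\ge 4$ be even. In Theorem A the manifold $L$ was described only through $\pi_1$. With isolated critical points we can name it.

**Step B1: domain and function.** We want $\chi(D)=g+1$, in accordance with (11). Let $D_g\subset\mathbf R^n$ be a standardly embedded boundary connected sum of $g$ copies of $\mathbf S^{n-2}\times D^2$. Each $\mathbf S^{n-2}\times D^2$ is a ball with one handle of index $n-2$. So $D_g$ is obtained from a ball by attaching $g$ handles of index $n-2$ simultaneously, along disjoint embeddings. By the standard correspondence between handles and Morse functions (Milnor, *Lectures on the h-cobordism theorem*, §3) there is a Morse function $F:D_g\to[0,3]$ for which $F^{-1}(3)=\partial D_g$ is regular and whose critical points are one of index $0$ at level $0$ and $g$ of index $n-2$ at level $1$.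

Take $\psi$ from Lemma 2 with $t_0=-3$, $t_1=-1$, $t_2=0$, $v_1=2$, $v_2=n$, and put $h=\psi(-F)$ on $\operatorname{int}D_g$, $h=0$ on $\partial D_g$. The critical points of $h$ are one of index $n$ and value $n$, and $g$ of index $2$ and value $2$. So (H1) holds with $\rho=3-F$, (H2) by the Morse lemma with $m_i=n$, and (H3) because $n$ is even. Since $n\ge 4$, $D_g$, which is homotopy equivalent to a wedge of spheres $\mathbf S^{n-2}$, is simply connected, and $\partial D_g\cong\#^g(\mathbf S^{n-2}\times\mathbf S^1)$ is connected. The Proposition gives a closed connected orientable monotone $L$ with $\pi_1(L)\cong F_{g+1}$. As $g+1\ge 2$, Lemma 1 applies to $L$ and its connected finite covers.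

**Step B2: the double.** We identify $\Sigma$. The double of $\mathbf S^{n-2}\times D^2$ is $\mathbf S^{n-2}\times\mathbf S^2$. A boundary connected sum joins two domains by a strip $B^{n-1}\times[0,1]$. Doubling the strip along $\partial B^{n-1}\times[0,1]$ gives $\mathbf S^{n-1}\times[0,1]$, and leaving a disc of the boundary of a domain unglued removes an open ball from its double. So the double of a boundary connected sum is the connected sum of the doubles, and $\Sigma\cong\#^g(\mathbf S^{n-2}\times\mathbf S^2)$. Orientations play no role here, since $\mathbf S^{n-2}\times\mathbf S^2$ has an orientation-reversing diffeomorphism.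

**Step B3: the effect of one tube.** By (6), $L$ is obtained from $\Sigma$ by removing $2(g+1)$ disjoint balls and attaching $g+1$ tubes $\mathbf S^{n-1}\times[-1,1]$. The boundary identifications are orthogonal: by the computation *Ends* in Step 2, the ends are glued by $u\mapsto-\delta u$ and $u\mapsto\delta(u_-,-u_+)$. Let $X_0=\Sigma$ and let $X_l$ be the closed manifold obtained by attaching only the first $l$ tubes, so $X_{g+1}=L$. We compare $X_l$ with $X_{l-1}$.

View $\mathbf S^n\subset\mathbf R^n\times\mathbf R$ with its two polar caps, each parametrized by the unit ball of $\mathbf R^n$ in the evident $O(n)$-equivariant way. Remove from $\mathbf S^n$ a small disc centred on the equator and disjoint from the caps. What is left is a ball $W$, which we embed in $X_{l-1}$. By the disc theorem, an embedded closed ball in a connected manifold can be moved by an ambient isotopy onto any other one, with the same parametrization up to a reflection. Apply this to the first ball of the $l$-th tube, and then to the second in the (connected) complement of the first. So there is a diffeomorphism of $X_{l-1}$ carrying the two balls onto the two caps in $W$, with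 the standard parametrizations up to reflections. Hence $X_l\cong X_{l-1}\#Y_l$, where $Y_l$ is $\mathbf S^n$ minus the two caps with a tube attached by orthogonal identifications. As $\mathbf S^n$ minus the caps is $\mathbf S^{n-1}\times[-1,1]$, $Y_l$ is an $\mathbf S^{n-1}$-bundle over $\mathbf S^1$ with monodromy in $O(n)$. The balls of the later tubes remain disjoint embedded balls in $X_l$, and we can continue.

**Step B4: the monodromy.** It remains to exclude orientation-reversing monodromy. Removing from $X_l$ the balls of the tubes not yet attached gives a codimension-zero submanifold of the orientable manifold $L$. So $X_l$ minus these balls is orientable, and hence so is $X_l$. Therefore its summand $Y_l$ is orientable, and the monodromy lies in $SO(n)$. As $SO(n)$ is connected, $Y_l\cong\mathbf S^1\times\mathbf S^{n-1}$. This too has an orientation-reversing diffeomorphism, so the connected sums are unambiguous, and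
$$L\cong\#^{g}(\mathbf S^2\times\mathbf S^{n-2})\,\#^{\,g+1}(\mathbf S^1\times\mathbf S^{n-1}).\qquad\blacksquare$$

For $n=4$ and $g=1$ the function $h$ lives on $\mathbf S^2\times D^2\subset\mathbf R^4$ and has one maximum with value $4$ and one critical point of index $2$ with value $2$. The two tubes are attached to $\mathbf S^2\times\mathbf S^2$, and $L\cong(\mathbf S^2\times\mathbf S^2)\#2(\mathbf S^1\times\mathbf S^3)$, with $\pi_1(L)\cong F_2$ and minimal Maslov number $\gcd(4,2)=2$.
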